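# Finite bases for varieties generated by lattices of convex sublattices

## 1. Identities of $L$ against identities of $\mathbf{Csub}(L)$

Take a variety of lattices that can be written down with finitely many identities. Form the lattices of convex sublattices of its members, and ask which identities those satisfy. The answer one would first guess is that finitely many identities suffice again: a finite list for the members should translate into a finite list for the new lattices. We fix the words, test the guess by hand, and see where the translation breaks.

All lattices are nonempty. A subset $X$ of a lattice $L$ is a *convex sublattice* if it is closed under $\vee$ and $\wedge$ and if $x\le z\le y$ with $x,y\in X$ implies $z\in X$; the empty set is allowed. Ordered by inclusion, the convex sublattices form a lattice $\mathbf{Csub}(L)$. Its meet is intersection, and $X\vee Y$ is the smallest convex sublattice containing $X\cup Y$. A *variety* is a class of lattices defined by identities, equivalently a class closed under homomorphic images, sublattices and products. For a variety $\mathbf V$, let $\mathbf{Csub}(\mathbf V)$ be the variety generated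 by all $\mathbf{Csub}(L)$ with $L\in\mathbf V$. A variety is *finitely based* if finitely many identities define it, and *self-dual* if it contains the dual $L^d$ of each of its members $L$. Let $\mathbf D$ be the variety of distributive lattices.

The question, taken from Marina V. Semenova and Friedrich Wehrung, "Sublattices of lattices of order-convex sets, III. The case of totally ordered sets", arXiv:math/0501339 (2005), is this. Is $\mathbf{Csub}(\mathbf D)$ finitely based? More generally, if $\mathbf V$ is self-dual and finitely based, is $\mathbf{Csub}(\mathbf V)$ finitely based? Self-duality is a natural hypothesis, since a subset of $L$ is a convex sublattice of $L$ if and only if it is one of $L^d$, so that $\mathbf{Csub}(L)=\mathbf{Csub}(L^d)$. The following facts are given with the problem. If $\mathbf M$ is the variety of modular lattices and $\mathbf M_\omega$ is the variety generated by the countably infinite lattice $M_\omega$ of length two, then $\mathbf{Csub}(\mathbf D)\cap\mathbf M=\mathbf M_\omega$; the variety $\mathbf M_\omega$ is finitely based; and $\mathbf{Csub}(\mathbf D)$ has uncountably many subvarieties.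

**Two cases where the guess is right.** If $\mathbf V$ contains only one-element lattices, then $\mathbf{Csub}(L)=\{\varnothing,L\}$ is the two-element lattice $2$, so $\mathbf{Csub}(\mathbf V)=\mathbf D$, which is finitely based. At the other extreme, observe that $x\mapsto{\downarrow}x$ embeds every lattice $L$ into $\mathbf{Csub}(L)$. Indeed ${\downarrow}x\cap{\downarrow}y={\downarrow}(x\wedge y)$. Also, if $z\le x\vee y$, then $z\wedge x\le z\le x\vee y$, where $z\wedge x\in{\downarrow}x$ and $x\vee y$ lies in the sublattice generated by ${\downarrow}x\cup{\downarrow}y$; so ${\downarrow}x\vee{\downarrow}y={\downarrow}(x\vee y)$. Therefore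
$$\mathbf V\subseteq\mathbf{Csub}(\mathbf V)\quad\text{for every variety }\mathbf V. \tag{1}$$
If $\mathbf V$ is the variety of all lattices, then $\mathbf{Csub}(\mathbf V)=\mathbf V$, again finitely based.

**Small distributive lattices.** For the chain $2=\{0<1\}$, the lattice $\mathbf{Csub}(2)$ consists of $\varnothing,\{0\},\{1\},\{0,1\}$ and is the square $2^2$. For the chain $1<2<3$ the convex sublattices are $\varnothing$, $\{1\},\{2\},\{3\}$, $[1,2],[2,3]$ and $[1,3]$. Take $a=\{1\}$, $x=\{2\}$, $y=\{3\}$. Then
$$(x\wedge y)\vee a=\varnothing\vee\{1\}=\{1\},\qquad (x\vee a)\wedge(y\vee a)=[1,2]\cap[1,3]=[1,2].$$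
So distributivity is lost. Even modularity is lost, since $\varnothing,\{1\},[1,2],\{3\},[1,3]$ form a pentagon.

**Where the translation stops.** The join of two intervals $[p,q]$, $[p',q']$ is $[p\wedge p',q\vee q']$, and their intersection is $[p\vee p',q\wedge q']$ if that is nonempty. So as long as all meets that occur are nonempty, intervals compute like the pairs $(p,q)$ in $L^d\times L$, and the identities of $L^d\times L$ hold. In the example the culprit is $x\wedge y=\varnothing$. What survives of an identity is a *conditional* statement, valid only when certain meets are nonzero. The condition "$x\wedge y\ne0$" is not an equation, so the list of identities of $\mathbf V$ does not simply turn into a list of identities of $\mathbf{Csub}(\mathbf V)$. For $\mathbf D$ the guess is nevertheless correct; in general it is false.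

**Theorem A.** *Let $\mathcal K$ be the class of lattices $C$ with zero $0$ satisfying*

* *(K1) if $a\neq0$ and $x\wedge y\ne0$, then $(x\wedge y)\vee a=(x\vee a)\wedge(y\vee a)$;*
* *(K2) if $a,b,c\ne0$, then $(a\vee b)\wedge(b\vee c)\wedge(c\vee a)\ne0$.*

*A lattice embeds into $\mathbf{Csub}(L)$ for some distributive $L$ if and only if it is distributive or belongs to $\mathcal K$. Every subdirectly irreducible member of $\mathbf{Csub}(\mathbf D)$ is of this kind. The variety $\mathbf{Csub}(\mathbf D)$ is finitely based, it is generated by the face lattices of finite cubes, and its equational theory is decidable.*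

**Theorem B.** *For every $k\ge4$ there is a self-dual, finitely based variety $\mathbf V_k$, generated by lattices of length $\le3$, such that $\mathbf{Csub}(\mathbf V_k)$ is not finitely based, and is not even definable by a single first-order sentence. Moreover $\mathbf V_4\subsetneq\mathbf V_5\subsetneq\cdots$.*

These theorems do not classify the self-dual finitely based $\mathbf V$ for which $\mathbf{Csub}(\mathbf V)$ is finitely based.

Two examples show what $\mathcal K$ looks like. Let $M_\kappa$ be the lattice of length two with $\kappa\ge3$ atoms. It lies in $\mathcal K$. In (K1), $x\wedge y\neq0$ forces $x=y$ or $1\in\{x,y\}$, and then the equation is trivial. In (K2), three distinct atoms give $1$; if two of the arguments are equal, say to $a$, the value is $a$; and if one of three distinct arguments is $1$, say $c=1$, the value is $a\vee b\neq 0$. One can see $M_3$ in the face lattice of the cube $2^3$. Writing a face as a word in $0,1,*$, the three edges $*01$, $1{*}0$, $01*$ are pairwise disjoint and any two of them have join $*\!*\!*$. On the other hand, the Boolean lattice $2^3$ with atoms $a,b,c$ is distributive but not in $\mathcal K$,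 because $(a\vee b)\wedge(b\vee c)\wedge(c\vee a)=0$. This is why distributive lattices are mentioned separately in Theorem A.

## 2. Facts from universal algebra and model theory

We write $\mathrm H,\mathrm S,\mathrm P,\mathrm P_u$ for closure under homomorphic images, subalgebras, products and ultraproducts, always up to isomorphism. The variety generated by $\mathcal X$ is $\mathrm{HSP}(\mathcal X)$. The trivial congruence (equality) is $\Delta$, and $\mathrm{Cg}(x,y)$ is the congruence generated by $(x,y)$. An algebra with more than one element is *subdirectly irreducible*, SI for short, if among its congruences $\ne\Delta$ there is a least one, the *monolith*. Then any two congruences $\neq\Delta$ intersect in a congruence $\ne\Delta$. We use the following.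

* **Birkhoff.** Every algebra is a subdirect product of SI algebras, which are homomorphic images of it. In particular two distinct elements are separated by a homomorphism onto an SI algebra.
* **Jónsson's Lemma.** If $\mathrm{HSP}(\mathcal X)$ is congruence-distributive, its SI members lie in $\mathrm{HSP}_u(\mathcal X)$.
* **Majority terms.** A variety with a ternary term $m$ satisfying $m(x,x,y)=m(x,y,x)=m(y,x,x)=x$ is congruence-distributive. For lattices, put
$$m(x,y,z)=(x\vee y)\wedge(y\vee z)\wedge(z\vee x).\tag{2}$$
This is a majority term: $m(x,x,y)=x\wedge(x\vee y)\wedge(y\vee x)=x$, and $m$ is symmetric. Moreover, if $w\le x,y$, then $m(x,y,w)=(x\vee y)\wedge y\wedge x=x\wedge y$.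
* **Łoś's Theorem and compactness.** A first-order sentence holds in an ultraproduct if and only if it holds in a set of factors belonging to the ultrafilter. If a set of sentences implies a sentence, a finite subset does.
* **Simplicity of $M_\kappa$, $\kappa\ge3$.** If $(0,x)\in\psi$ for an atom $x$, choose distinct atoms $y,z\neq x$. Joining with $y$ gives $y\mathrel\psi1$, meeting with $z$ gives $0\mathrel\psi z$, and so $0\mathrel\psi x\vee z=1$. If $(x,1)\in\psi$, meeting with an atom $y\ne x$ gives $0\mathrel\psi y$, the previous case.

A lattice has *length* $\le n$ if it has no chain of $n+2$ elements. A lattice of finite length has a $0$ and a $1$, and each of its nonempty subsets has minimal and maximal elements.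

## 3. Intervals in place of convex sublattices

For a lattice $L$ let $\mathrm{Int}(L)=\{\varnothing\}\cup\{[p,q]:p\le q\}$. It is a sublattice of $\mathbf{Csub}(L)$, with
$$[p,q]\vee[p',q']=[p\wedge p',q\vee q'],\qquad [p,q]\cap[p',q']=[p\vee p',q\wedge q'],\tag{3}$$
where the intersection is nonempty if and only if $p\vee p'\le q\wedge q'$. Identify $[p,q]$ with $(p,q)\in L^d\times L$. Then the nonempty intervals are closed under the join of $L^d\times L$, and nonempty meets agree with the meets of $L^d\times L$. A convex sublattice need not be an interval (in the chain of integers, the even wilder case is the whole chain, which has no ends), but enlarging $L$ inside its own variety supplies the missing endpoints.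

**Lemma 3.1.** *For every lattice $L$ there is $L'$ in the variety generated by $L$ such that $\mathbf{Csub}(L)$ embeds into $\mathrm{Int}(L')$. Hence $\mathbf{Csub}(\mathbf V)=\mathrm{HSP}\{\mathrm{Int}(L):L\in\mathbf V\}$ for every variety $\mathbf V$.*

*Proof.* **The lattice $L'$.** We want a lattice containing an "upper end" for each ideal of $L$ and a "lower end" for each filter. Let $M$ be the lattice of nonempty ideals of $L$ under inclusion, and let $L'$ be the lattice of nonempty filters of $M$ under *reverse* inclusion. By induction on a lattice term $t$, one has $t(I_1,\dots,I_n)=\{x:x\le t(a_1,\dots,a_n)\text{ for some }a_j\in I_j\}$ for ideals $I_j$. For a meet, if $x\le s(a)$ and $x\le t(b)$, then $x\le s(c)\wedge t(c)$ with $c_j=a_j\vee b_j$; for a join, if $x\le y\vee z$ with $y\le s(a)$ and $z\le t(b)$, the same $c$ gives $x\le s(c)\vee t(c)$. So identities of $L$ hold in $M$, and dually they pass from $M$ to $L'$. In $L'$ the join is intersection, and the meet is the generated filter.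

**The two embeddings.** For an ideal $I$ of $L$ put $g(I)=\{J\in M:J\supseteq I\}$, the principal filter of $I$. This is a lattice embedding $M\to L'$: $g(I)\cap g(I')=g(I\vee I')$, the filter generated by $g(I)\cup g(I')$ is $g(I\cap I')$, and $I\subseteq I'$ if and only if $g(I)\supseteq g(I')$. For a filter $F$ of $L$ put $f(F)=\{J\in M:J\cap F\ne\varnothing\}$. This is nonempty and closed upwards, and if $x\in J\cap F$, $y\in J'\cap F$, then $x\wedge y\in J\cap J'\cap F$; so $f(F)$ is a filter of $M$. We check two rules.

First, if $x\in J\cap F$ and $y\in J\cap F'$, then $x\vee y\in J\cap F\cap F'$. So $f(F\cap F')=f(F)\cap f(F')$, which is $f(F)\vee f(F')$ in $L'$. Second, let $J$ meet the filter generated by $F\cup F'$. Then $x\wedge y\in J$ for some $x\in F$, $y\in F'$, and ${\downarrow}x\in f(F)$, ${\downarrow}y\in f(F')$, ${\downarrow}x\cap{\downarrow}y={\downarrow}(x\wedge y)\subseteq J$; so $J$ is in the filter generated by $f(F)\cup f(F')$. The converse inclusion holds because $f$ preserves inclusion. So $f$ sends the filter generated by $F\cup F'$ to $f(F)\wedge f(F')$. The map $f$ is injective since $F=\{x:{\downarrow}x\in f(F)\}$.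 Finally $f(F)\le g(I)$ means $f(F)\supseteq g(I)$, that is $I\in f(F)$, that is $I\cap F\ne\varnothing$.

**The embedding of $\mathbf{Csub}(L)$.** Put $\varepsilon(\varnothing)=\varnothing$ and $\varepsilon(X)=[f({\uparrow}X),g({\downarrow}X)]$ for nonempty $X\in\mathbf{Csub}(L)$. Here ${\downarrow}X$ is an ideal, ${\uparrow}X$ is a filter, and $X={\downarrow}X\cap{\uparrow}X$ by convexity. As this is nonempty, $\varepsilon(X)$ is a nonempty interval, and as it recovers $X$, $\varepsilon$ is injective.

*Joins.* ${\downarrow}(X\vee Y)$ is an ideal containing $X\cup Y$. Conversely the intersection of the ideal and the filter generated by $X\cup Y$ is a convex sublattice containing $X\cup Y$, so it contains $X\vee Y$. Thus ${\downarrow}(X\vee Y)$ is the ideal generated by $X\cup Y$, and dually for filters. By the rules for $f$ and $g$ and (3), $\varepsilon$ preserves joins.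

*Nonempty meets.* Let $c\in X\cap Y$ and $x\in{\downarrow}X\cap{\downarrow}Y$. If $x\le x'\in X$, then $c\le x\vee c\le x'\vee c\in X$, so $x\vee c\in X$; likewise $x\vee c\in Y$. So ${\downarrow}(X\cap Y)={\downarrow}X\cap{\downarrow}Y$, and dually ${\uparrow}(X\cap Y)={\uparrow}X\cap{\uparrow}Y$. Hence $\varepsilon(X\cap Y)=[f({\uparrow}X)\vee f({\uparrow}Y),\,g({\downarrow}X)\wedge g({\downarrow}Y)]=\varepsilon(X)\cap\varepsilon(Y)$.

*Empty meets.* If $X\cap Y=\varnothing$ with $X,Y$ nonempty, then the ideal ${\downarrow}X\cap{\downarrow}Y$ and the filter ${\uparrow}X\cap{\uparrow}Y$ have intersection $X\cap Y=\varnothing$. So $f({\uparrow}X)\vee f({\uparrow}Y)\not\le g({\downarrow}X)\wedge g({\downarrow}Y)$, and $\varepsilon(X)\cap\varepsilon(Y)=\varnothing$.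

The last sentence of the lemma follows, since $\mathrm{Int}(L)$ is a sublattice of $\mathbf{Csub}(L)$. $\square$

**SI members.** The construction $\mathrm{Int}$ commutes with ultraproducts: an element of an ultraproduct of lattices $\mathrm{Int}(L_i)$ is represented by a family that is almost everywhere empty or almost everywhere a pair $p_i\le q_i$, and the rules (3) transfer by Łoś. A variety is closed under ultraproducts, so Jónsson's Lemma gives
$$\text{the SI members of }\mathbf{Csub}(\mathbf V)\text{ lie in }\mathrm{HS}\{\mathrm{Int}(L):L\in\mathbf V\}.\tag{4}$$

The next lemma is the one nonemptiness that holds for all lattices. It explains (K2), and it will carry the proof of Theorem B.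

**Lemma 3.2.** *If $x,y,z\in\mathrm{Int}(L)$ are nonempty, so is $m(x,y,z)$, for every lattice $L$.*

*Proof.* Let the three intervals be $x_s=[p_s,q_s]$, $s=1,2,3$. The intersection of the three joins is nonempty if and only if every lower end is below every upper end, that is, $p_i\wedge p_j\le q_k\vee q_l$ for all $i\ne j$ and $k\neq l$. Two two-element subsets of $\{1,2,3\}$ have a common element $s$, and $p_i\wedge p_j\le p_s\le q_s\le q_k\vee q_l$. $\square$

## 4. Bounded projection lengths give a finite basis

A textbook tool for finite bases is Baker's theorem: a finite lattice generates a finitely based variety. It does not apply to $\mathbf{Csub}(\mathbf D)$. If $\mathbf{Csub}(\mathbf D)=\mathrm{HSP}(F)$ with $F$ finite, Jónsson's Lemma would put all SI members into $\mathrm{HS}(F)$, since an ultrapower of a finite lattice is isomorphic to it. So all SI members would be finite. But $M_\omega\in\mathbf{Csub}(\mathbf D)$ is infinite and simple. What we use in place of finiteness is a bound on how many steps it takes to see that two principal congruences intersect nontrivially.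

**Definition.** A *quotient* of a lattice is a pair $(x,y)$ with $x<y$. For pairs with $x\le y$, an *elementary step* is $(x,y)\to(x\vee a,y\vee a)$ or $(x,y)\to(x\wedge a,y\wedge a)$. Write $(x,y)\Rightarrow_n(u,v)$ if $(u,v)$ is obtained from $(x,y)$ in $n$ steps. For quotients $q,q'$ let $R_n(q,q')$ mean that there is a quotient $r$ with $q\Rightarrow_nr$ and $q'\Rightarrow_nr$.

For example, in the pentagon $0<a<b<1$ with $c$ incomparable to $a$ and $b$, we have $(0,c)\to(0\vee a,c\vee a)=(a,1)\to(a\wedge b,1\wedge b)=(a,b)$, so $(0,c)\Rightarrow_2(a,b)$.

The step "$\vee\,x$" leaves $(x,y)$ unchanged, so paths can be padded and $R_n$ implies $R_{n+1}$. If $x\le u\le v\le y$, then $(x,y)\Rightarrow_2(u,v)$: apply $\vee u$, then $\wedge v$. For fixed $n$, $R_n$ is expressed by a first-order formula. A step applied to a pair with equal entries gives equal entries, so all pairs before a quotient in a sequence of steps are quotients.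

The following textbook fact (Dilworth; Grätzer, *General Lattice Theory*, III.1) connects steps with congruences.

**Fact 4.1.** *If $u<v$ and $(u,v)\in\mathrm{Cg}(x,y)$ with $x<y$, there is a chain $u=e_0<\dots<e_s=v$ such that each $(e_i,e_{i+1})$ is obtained from $(x,y)$ by finitely many elementary steps.*

**Corollary 4.2.** *$\mathrm{Cg}(q)\cap\mathrm{Cg}(q')\neq\Delta$ if and only if $R_n(q,q')$ holds for some $n$.*

*Proof.* If $R_n(q,q')$, the common quotient $r$ is in both congruences. Conversely let $u<v$ with $(u,v)$ in both (replace an arbitrary pair by its meet and join). Fact 4.1 for $q$ gives a link $(e,e')$ of a chain from $u$ to $v$ that is obtained from $q$. As congruence classes are convex, $(e,e')\in\mathrm{Cg}(q')$. Fact 4.1 for $q'$ gives $e\le g<g'\le e'$ with $(g,g')$ obtained from $q'$; and $(e,e')\Rightarrow_2(g,g')$, so $(g,g')$ is obtained from $q$ too. Pad. $\square$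

**Lemma 4.3.** *Let $\mathcal S$ be a nonempty class of lattices closed under $\mathrm H$ and $\mathrm S$ and defined by one first-order sentence $\chi$. Suppose that for some $N_0$, $R_{N_0}(q,q')$ holds for all quotients $q,q'$ of every SI member of $\mathcal S$. Then $\mathbf W=\mathrm{HSP}(\mathcal S)$ is finitely based, and its SI members are in $\mathcal S$.*

*Proof.* **SI members.** By Łoś, $\mathrm P_u(\mathcal S)\subseteq\mathcal S$, so by Jónsson's Lemma the SI members of $\mathbf W$ lie in $\mathrm{HS}(\mathcal S)=\mathcal S$. Put $N=N_0+2$.

**Step 1: a uniform bound in all of $\mathbf W$.** We show that in each $L\in\mathbf W$, $\mathrm{Cg}(q)\cap\mathrm{Cg}(q')\ne\Delta$ implies $R_N(q,q')$. Choose $(u,v)$ in the intersection with $u\neq v$, and let $\psi$ be maximal among the congruences not containing $(u,v)$. Then $L/\psi$ is SI: every congruence properly above $\psi$ contains $(u,v)$. So $L/\psi\in\mathcal S$. As $(u,v)\in\mathrm{Cg}(q)\setminus\psi$, we have $q\notin\psi$, and likewise $q'\notin\psi$. So $q,q'$ map to quotients of $L/\psi$, which reach a common quotient in $N_0$ steps. Performing these steps in $L$ with representatives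 of the parameters gives $q\Rightarrow_{N_0}(e,f)$ and $q'\Rightarrow_{N_0}(e',f')$ with $e\equiv e'$, $f\equiv f'$ and $e\not\equiv f\pmod\psi$. Put
$$e''=(e\vee e')\wedge f',\qquad f''=(f\vee e')\wedge f'.$$
Modulo $\psi$ we get $e''\equiv e\wedge f=e$ and $f''\equiv f$. As $e''\le f''$, it follows that $e''<f''$. By construction $(e,f)\Rightarrow_2(e'',f'')$. Also $e'\le e''<f''\le f'$, so $(e',f')\Rightarrow_2(e'',f'')$. This proves $R_N(q,q')$.

**Step 2: one sentence $\sigma$ that controls all lengths.** Let $\sigma$ be $\forall q,q'\,(R_{N+1}(q,q')\to R_N(q,q'))$. By Corollary 4.2 and Step 1, $\mathbf W\models\sigma$. In any lattice satisfying $\sigma$, $R_n$ implies $R_N$ for all $n\ge N$. We use induction on $n$. If this holds for $n$ and $R_{n+1}(q,q')$, then the first steps lead to quotients $q_1,q_1'$ with $R_n(q_1,q_1')$, hence $R_N(q_1,q_1')$, hence $R_{N+1}(q,q')$, hence $R_N(q,q')$.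

**Step 3: bounded lattices in $\mathbf W$ belong to $\mathcal S$.** Let $\tau$ be the sentence $\forall q,q'\;R_N(q,q')$. We show $\mathbf W\models\tau\to\chi$. One-element lattices are in $\mathcal S=\mathrm H(\mathcal S)$. Let $L\in\mathbf W$ satisfy $\tau$, $|L|>1$, and represent $L\le\prod_{i\in I}L_i$ as a subdirect product of SI lattices $L_i$; then $L_i\in\mathcal S$. For a quotient $q=(u,v)$ of $L$ let $E(q)=\{i:u_i\neq v_i\}\ne\varnothing$. If $q\Rightarrow_nr$, then $E(r)\subseteq E(q)$. So by $\tau$, any two sets $E(q),E(q')$ contain a third one $E(r)$, and some ultrafilter contains all the sets $E(q)$. In the corresponding ultraproduct of the $L_i$, distinct $u,v\in L$ remain distinct, because $u,v$ differ at each coordinate in $E(u\wedge v,u\vee v)$. So $L\in\mathrm{SP}_u(\mathcal S)\subseteq\mathcal S$, that is, $L\models\chi$.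

**Step 4: compactness.** The identities of $\mathbf W$ imply $\sigma$ and $\tau\to\chi$, since their models are the members of $\mathbf W$. So a finite set $\Sigma_0$ of them, which we take to include the lattice axioms, implies $\sigma$ and $\tau\to\chi$. Let $L$ be an SI model of $\Sigma_0$. Any two principal congruences $\ne\Delta$ meet nontrivially, so for all quotients $q,q'$ some $R_n(q,q')$ with $n\ge N$ holds by Corollary 4.2, and $\sigma$ gives $R_N(q,q')$. So $L\models\tau$, hence $L\models\chi$ and $L\in\mathcal S\subseteq\mathbf W$. Every model of $\Sigma_0$ is a subdirect product of SI models of $\Sigma_0$, so $\mathbf W=\mathrm{Mod}(\Sigma_0)$. $\square$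

## 5. Characters of the lattices in $\mathcal K$

To apply Lemma 4.3 to $\mathbf{Csub}(\mathbf D)$ we need a class $\mathcal S$; it will be $\mathbf D\cup\mathcal K$. First we must realize each $C\in\mathcal K$ by intervals. For $C\in\mathcal K$ put $U=C\setminus\{0\}$.

**Definition.** A *character* of $C$ is a set $P\subseteq U$ such that for $x,y\in U$: $x\vee y\in P$ if and only if $x\in P$ or $y\in P$; and, if $x\wedge y\ne0$, then $x\wedge y\in P$ if and only if $x\in P$ and $y\in P$.

The sets $\varnothing$ and $U$ are characters, and every character is closed upwards in $U$, since $x\le y$ gives $y=x\vee y$. For example, let $C$ be the face lattice of a cube, with faces written as words in $0,1,*$, and fix a coordinate $t$. The nonempty faces with entry $0$ or $*$ at $t$ (those that meet the facet "$t=0$") form a character. The join of two faces meets the facet if and only if one of them does, and if two faces have nonempty intersection, the set of values of the intersection at $t$ is the intersection of the two sets of values, which contains $0$ if and only if both do. The faces with entry $1$ or $*$ at $t$ form a second character, and the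 two together cover $U$. A point set $T$ of such pairs will be the set of coordinates of the cube we look for.

**Lemma 5.1.** *If $x\not\le y$ in $U$, some character contains $x$ and not $y$.*

*Proof.* All meets in ${\uparrow}y$ are nonzero, so by (K1) ${\uparrow}y$ is distributive, and (K1) with $a=y$ says that $z\mapsto z\vee y$ from $U$ to ${\uparrow}y$ preserves nonzero meets; it preserves joins anyway. As $x\vee y\ne y$, the prime filter theorem gives a homomorphism ${\uparrow}y\to2$ with $x\vee y\mapsto1$ and $y\mapsto0$. The elements of $U$ that the composite sends to $1$ form the required character. $\square$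

We also have to see that $x\wedge y=0$. For this we need characters $P\not\ni x$ and $Q\not\ni y$ that *together cover* $U$. The usual prime ideal argument produces one character at a time, and (K1) alone cannot give the pair: $2^3$ satisfies (K1), and if it had such pairs, the construction of Proposition 5.3, which uses (K2) only through Lemma 5.2, would embed $2^3$ into some $\mathrm{Int}(2^T)$ with $0\mapsto\varnothing$, against Lemma 3.2, as $m(a,b,c)=0$ for its atoms. The remedy is to enlarge two ideals simultaneously and use (K2).

**Lemma 5.2.** *If $x,y\in U$ and $x\wedge y=0$, there are characters $P,Q$ with $x\notin P$, $y\notin Q$, $P\cup Q=U$.*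

*Proof.* Call $I\subseteq U$ an *ideal* if it is nonempty, closed downwards in $U$ and closed under $\vee$. The ideals ${\downarrow}x\setminus\{0\}$ and ${\downarrow}y\setminus\{0\}$ are disjoint. By Zorn's Lemma there is a maximal pair $(I,J)$ of disjoint ideals with $x\in I$, $y\in J$.

*Claim: $0\ne p\wedge q\in I$ implies $p\in I$ or $q\in I$.* Otherwise, the ideal $\{z\in U:z\le p\vee i\text{ for some }i\in I\}$ is larger than $I$, so by maximality it meets $J$. The same holds with $q$. So there are $i_1,i_2\in I$ and $j_1,j_2\in J$ with $j_1\le p\vee i_1$ and $j_2\le q\vee i_2$. Let $i=i_1\vee i_2\vee(p\wedge q)\in I$. By (K1), $(p\vee i)\wedge(q\vee i)=(p\wedge q)\vee i=i$. By (K2),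
$$e=(i\vee j_1)\wedge(i\vee j_2)\wedge(j_1\vee j_2)\neq0.$$
But $i\vee j_1\le p\vee i$ and $i\vee j_2\le q\vee i$, so $e\le i$ and $e\in I$; and $e\le j_1\vee j_2$, so $e\in J$. This contradicts $I\cap J=\varnothing$.

By symmetry the claim holds for $J$. Let $P=U\setminus I$ and $Q=U\setminus J$. That $I$ is closed downwards and under joins gives the condition on $\vee$; closure downwards and the claim give the condition on nonzero $\wedge$. So $P$ and $Q$ are characters, $x\notin P$, $y\notin Q$, and $P\cup Q=U$ as $I\cap J=\varnothing$. $\square$

**Proposition 5.3.** *Every $C\in\mathcal K$ embeds into $\mathrm{Int}(2^T)$ for some set $T$.*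

*Proof.* Let $T$ be the set of pairs $t=(P_t,Q_t)$ of characters with $P_t\cup Q_t=U$. For $x\in U$ define $f(x),g(x)\in2^T$ by
$$f(x)(t)=0\iff x\in P_t,\qquad g(x)(t)=1\iff x\in Q_t.$$
If $f(x)(t)=1$, then $x\notin P_t$, so $x\in Q_t$ and $g(x)(t)=1$. So $f(x)\le g(x)$. Put $\varepsilon(x)=[f(x),g(x)]$ and $\varepsilon(0)=\varnothing$.

*Joins and nonzero meets.* By the definition of characters, $f(x\vee y)=f(x)\wedge f(y)$ and $g(x\vee y)=g(x)\vee g(y)$; if $x\wedge y\ne0$, then $f(x\wedge y)=f(x)\vee f(y)$ and $g(x\wedge y)=g(x)\wedge g(y)$. Compare with (3). *Zero meets.* If $x,y\in U$ and $x\wedge y=0$, take $t=(P,Q)$ from Lemma 5.2. Then $f(x)(t)=1$ and $g(y)(t)=0$, so $\varepsilon(x)\cap\varepsilon(y)=\varnothing$. *Injectivity.* If $x\not\le y$ in $U$, take a character $P\ni x$ with $y\notin P$ and let $t=(P,U)\in T$. Then $f(y)(t)=1>0=f(x)(t)$, so $f(y)\not\le f(x)$ and $\varepsilon(x)\not\subseteq\varepsilon(y)$. $\square$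

**Proposition 5.4.** *The class $\mathcal S=\mathbf D\cup\mathcal K$ is defined by one first-order sentence, is closed under $\mathrm S$ and $\mathrm H$, and $\mathrm{HSP}(\mathcal S)=\mathbf{Csub}(\mathbf D)$. A lattice embeds into $\mathbf{Csub}(L)$ for some distributive $L$ if and only if it is in $\mathcal S$, and the SI members of $\mathbf{Csub}(\mathbf D)$ are in $\mathcal S$.*

*Proof.* The sentence is the lattice axioms together with the disjunction of distributivity and "there is a least element with (K1) and (K2)".

*Closed under $\mathrm S$.* Let $C'\le C\in\mathcal K$. If $0\in C'$, then $C'\in\mathcal K$. Otherwise all elements and meets in $C'$ are nonzero and (K1) makes $C'$ distributive.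

*Closed under $\mathrm H$.* Let $\theta$ be a congruence of $C\in\mathcal K$. If $0/\theta=\{0\}$, a class is nonzero if and only if its representatives are, so (K1) and (K2) pass to $C/\theta$. If $0\ne a\in0/\theta$, then $x\mathrel\theta x\vee a$ for all $x$, so $C/\theta$ is a homomorphic image of ${\uparrow}a$, which is distributive by (K1).

*Intervals.* If $L\in\mathbf D$, then $\mathrm{Int}(L)\in\mathcal K$. Condition (K1) is an instance of the distributive law in $L^d\times L$, because all the meets involved are nonempty ($(x\vee a)\cap(y\vee a)\supseteq a$); and (K2) is Lemma 3.2.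

*Generation.* By Lemma 3.1, $\mathbf{Csub}(\mathbf D)=\mathrm{HSP}\{\mathrm{Int}(L):L\in\mathbf D\}\subseteq\mathrm{HSP}(\mathcal K)$. Conversely $\mathbf D\subseteq\mathbf{Csub}(\mathbf D)$ by (1), and $\mathcal K\subseteq\mathbf{Csub}(\mathbf D)$ by Proposition 5.3.

*Embeddings.* By Lemma 3.1, a sublattice of $\mathbf{Csub}(L)$ with $L\in\mathbf D$ embeds into some $\mathrm{Int}(L')$ with $L'\in\mathbf D$. This lies in $\mathcal K$, so the sublattice is in $\mathcal S$. Conversely, a distributive $L$ embeds into $\mathbf{Csub}(L)$ by $x\mapsto{\downarrow}x$, and $C\in\mathcal K$ embeds into $\mathrm{Int}(2^T)\le\mathbf{Csub}(2^T)$. The last claim is Jónsson's Lemma, as $\mathrm{HSP}_u(\mathcal S)=\mathcal S$. $\square$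

## 6. Two quotients of an SI lattice in $\mathcal K$ meet within seven steps

**Proposition 6.1.** *$R_7(q,q')$ holds for all quotients $q,q'$ of every SI member of $\mathbf D\cup\mathcal K$.*

An SI distributive lattice has two elements and only one quotient, so there is nothing to prove. For the rest of this section $C\in\mathcal K$ is SI and not distributive, and $U=C\setminus\{0\}$. The method is as follows: if two quotients had no common projection, we would use characters to write down two congruences $\neq\Delta$ with intersection $\Delta$. Quotients $(0,a)$ and quotients $(p,r)$ with $p>0$ need different congruences.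

**Step 1: what $(0,a)$ reaches.** For $a\in U$ let
$$J(a)=\{c\in U:\text{there is }z\in C\text{ with }c\le z\vee a,\ c\wedge z=0\}.$$
Taking $z=0$ shows $a\in J(a)$. If $c\in J(a)$, then $(0,a)\Rightarrow_2(0,c)$: apply $\vee z$, then $\wedge c$.

**Claim 1.** *Let $P$ be a character with $P\cap J(a)=\varnothing$. Then $x\wedge y\ne0$ for all $x,y\in P$. Hence the map $C\to2$ that is $1$ exactly on $P$ is a homomorphism sending $0$ and $a$ to $0$, and its kernel $\ker P$ contains $\mathrm{Cg}(0,a)$.*

Suppose $x,y\in P$ and $x\wedge y=0$. Let $c=(a\vee x)\wedge y$. If $c\neq0$, then $c\in P$, since $a\vee x,y\in P$; and $c\le x\vee a$, $c\wedge x\le y\wedge x=0$, so $c\in J(a)\cap P$, a contradiction. So $(a\vee x)\wedge y=0$, and by symmetry $(a\vee y)\wedge x=0$. By (K2), $f=(a\vee x)\wedge(a\vee y)\wedge(x\vee y)\ne0$. The three factors are in $P$, and the partial meets are nonzero since they are $\ge f$, so $f\in P$. But $f\le x\vee a$ and $f\wedge x\le(a\vee y)\wedge x=0$, so $f\in J(a)$, a contradiction. Thus $P$ is closed under all meets of its elements, and the map preserves $\vee$ and $\wedge$ (arguments equal to $0$ cause no trouble). Since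 $a\in J(a)$, we have $a\notin P$. (If $P=\varnothing$, the map is constant.)

**Step 2: a congruence for a quotient away from zero.** Let $q=(p,r)$ be a quotient with $p>0$. Let $\mathrm{Ch}(q)$ be the set of characters containing $r$ but not $p$. Define $\theta_q$ on $C$: $\{0\}$ is a class, and for $u,v\in U$, $u\mathrel{\theta_q}v$ if and only if $u$ and $v$ belong to the same characters outside $\mathrm{Ch}(q)$. This is an equivalence relation. A character outside $\mathrm{Ch}(q)$ that contains $r$ contains $p$, and every character containing $p$ contains $r$; so $q\in\theta_q$. Call $q$ *flat* if there is no $c\neq0$ with $q\Rightarrow_3(0,c)$.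

**Claim 2.** *If $q$ is flat, $\theta_q$ is a congruence of $C$.*

Membership of $u\vee w$ in a character is determined by that of $u$ and $w$, and so is membership of $u\wedge w$ when it is nonzero. So $\theta_q$ is compatible with joins, and compatibility with meets can fail only if $u\mathrel{\theta_q}v$ and $u\wedge w=0\neq v\wedge w$ for some $u,v,w\in U$. Suppose this happens. Since $u\mathrel{\theta_q}u\vee v$ and $(u\vee v)\wedge w\ge v\wedge w\ne0$, we may replace $v$ by $u\vee v$, so that $u<v$. All characters containing $v$ but not $u$ are in $\mathrm{Ch}(q)$.

First, $v\le u\vee r$. Otherwise, by Lemma 5.1, some character contains $v$ but not $u\vee r$, hence neither $u$ nor $r$. It is in $\mathrm{Ch}(q)$, yet omits $r$, a contradiction. Second, $(p\vee u)\wedge v=u$. Otherwise the left side is not $\le u$, and some character contains it but not $u$. Being closed upwards, this character contains $v$ and $p\vee u$, hence $p$. It is in $\mathrm{Ch}(q)$, yet contains $p$, a contradiction. So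
$$(p,r)\to(p\vee u,r\vee u)\to\bigl((p\vee u)\wedge v,(r\vee u)\wedge v\bigr)=(u,v)\to(u\wedge w,v\wedge w)=(0,v\wedge w),$$
which contradicts flatness.

**Step 3: two flat quotients.** Let $q=(p,r)$ and $q'=(p',r')$ be flat. If $\mathrm{Ch}(q)\cap\mathrm{Ch}(q')=\varnothing$, every character is outside one of the two sets, so elements $u,v\in U$ related by $\theta_q\cap\theta_{q'}$ lie in the same characters and are equal by Lemma 5.1. Then $\theta_q\cap\theta_{q'}=\Delta$ although both are $\neq\Delta$, contradicting SI. So let $P\in\mathrm{Ch}(q)\cap\mathrm{Ch}(q')$, and put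
$$s=p\vee p'\notin P,\qquad v=(r\vee p')\wedge(r'\vee p).$$
Then $v\ge s>0$, and both factors are in $P$, so $v\in P$ and $s<v$. Applying $\vee s$ to $q$ gives $(s,r\vee p')$, and then $\wedge v$ gives $(s,v)$. Similarly $q'\Rightarrow_2(s,v)$. So $R_2(q,q')$.

**Step 4: $(0,a)$ and a flat $q=(p,r)$.** Suppose $P\cap J(a)=\varnothing$ for all $P\in\mathrm{Ch}(q)$. By Claim 1, $\mathrm{Cg}(0,a)\subseteq\ker P$ for these $P$. Let $(u,v)\in\mathrm{Cg}(0,a)\cap\theta_q$. If one of $u,v$ is $0$, so is the other, as $\{0\}$ is a $\theta_q$-class. Otherwise $u,v$ agree on the characters in $\mathrm{Ch}(q)$ and on those outside, so $u=v$ by Lemma 5.1. The intersection is $\Delta$, contradicting SI. So there are $P\in\mathrm{Ch}(q)$ and $c\in P\cap J(a)$. Let $v=(p\vee c)\wedge r$. Then $v\ge p>0$ and $v\in P\not\ni p$, so $v>p$. Now $(0,a)\Rightarrow_2(0,c)\to(p,p\vee c)\to(p,v)$ by $\vee p$ and $\wedge v$, and $q\to(p,v)$ by $\wedge v$. So $R_4$ holds.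

**Step 5: $(0,a)$ and $(0,b)$.** Suppose some character $P\ne U$ contains $c\in J(a)$ and $c'\in J(b)$. Choose $z\in U\setminus P$ and put $v=(z\vee c)\wedge(z\vee c')$. Then $v\ge z>0$ and $v\in P$, so $v>z$, and $(0,a)\Rightarrow_2(0,c)\to(z,z\vee c)\to(z,v)$, likewise from $(0,b)$ through $(0,c')$. So $R_4$ holds.

Otherwise every character $P\neq U$ is disjoint from $J(a)$ or from $J(b)$, so by Claim 1 it gives a homomorphism to $2$ with $\psi:=\mathrm{Cg}(0,a)\cap\mathrm{Cg}(0,b)\subseteq\ker P$. If $u\mathrel\psi v$ with $u,v\in U$, then $u,v$ lie in the same characters, and $u=v$. If $0\mathrel\psi u\in U$, then $u$ lies in no character $\ne U$. By Lemma 5.1, $u\le w$ for all $w\in U$, so $U={\uparrow}u$ is distributive, and so is $C=U\cup\{0\}$, which was excluded. So $\psi=\Delta$, contradicting SI.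

**Step 6: conclusion.** A quotient $(p,r)$ with $p>0$ that is not flat reaches some $(0,c)$, $c\ne0$, in three steps. After at most three steps, any two quotients are thus of the kinds treated in Steps 3, 4 and 5, and at most four further steps suffice. By padding, $R_7(q,q')$ always holds. $\square$

By Proposition 5.4 and Lemma 4.3 with $N_0=7$, **$\mathbf{Csub}(\mathbf D)$ is finitely based.**

## 7. Face lattices of cubes and decidability

**Generation.** By Proposition 5.4 and Proposition 5.3, $\mathbf{Csub}(\mathbf D)$ is generated by the lattices $\mathrm{Int}(2^T)$. We cut $T$ down to a finite set. Suppose an identity $w=w'$ fails in $\mathrm{Int}(2^T)$ under some assignment. For each occurrence of a subterm $w_1\wedge w_2$ in $w$ or $w'$ whose arguments have nonempty values $[p,q],[p',q']$ and whose value is empty, choose a coordinate $t$ with $(p\vee p')(t)=1$ and $(q\wedge q')(t)=0$. If the values of $w$ and $w'$ are both nonempty, also choose a coordinate where their lower or upper ends differ. Let $F\subseteq T$ be the finite set of chosen coordinates, and restrict all assigned intervals to $F$, the empty set going to the empty set.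 By induction, the value of each subterm in $\mathrm{Int}(2^F)$ is the restriction of its value in $\mathrm{Int}(2^T)$: this is clear for joins, for nonempty meets and for meets with an empty argument, and the chosen coordinates take care of the remaining meets. The identity still fails, either because exactly one side is empty or because of the last chosen coordinate.

So $\mathbf{Csub}(\mathbf D)$ is generated by the lattices $\mathrm{Int}(2^n)$, $n<\omega$. As $2^n$ is finite, $\mathrm{Int}(2^n)=\mathbf{Csub}(2^n)$, and the intervals of $2^n$ are the faces of the $n$-cube, so this is the face lattice of the cube.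

**Decidability.** The identities valid in $\mathbf{Csub}(\mathbf D)$ can be enumerated by deriving consequences of a finite basis. The invalid ones can be enumerated by testing all assignments in $\mathrm{Int}(2^n)$, $n=0,1,2,\dots$ So the equational theory is decidable. Together with Proposition 5.4 and Section 6, this completes the proof of Theorem A. $\blacksquare$

## 8. Lattices of length three with comparable $M_k$-tuples

We turn to Theorem B. Fix $k\ge4$.

**Definition.** An *$M_k$-tuple* in a lattice consists of $k$ distinct elements $x_1,\dots,x_k$ all of whose pairwise joins equal one element $i$, the *top*, and all of whose pairwise meets equal one element $o$, the *bottom*.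

The $x_j$ lie strictly between $o$ and $i$. If $x_1=i$, say, then $x_j=x_1\wedge x_j=o$ for all $j\ge2$, contradicting distinctness; dually for $o$. For example, let $E_k$ be the lattice consisting of $0$, $1$, two lines $l,l'$ and $k$ points on each line, no point on both, ordered by $0<\text{points}<\text{lines}<1$ and incidence. The points of $l$ form an $M_k$-tuple with bottom $0$ and top $l$, those of $l'$ one with bottom $0$ and top $l'$. The tops $l,l'$ are incomparable. We exclude exactly this kind of behavior.

**Definition.** $\mathcal S_k$ is the class of lattices $S$ of length $\le3$ in which any two $M_k$-tuples have comparable bottoms and comparable tops. Put $\mathbf V_k=\mathrm{HSP}(\mathcal S_k)$.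

The defining conditions of $\mathcal S_k$ form one universal first-order sentence, so $\mathcal S_k$ is closed under $\mathrm S$ and $\mathrm P_u$. They are invariant under duality, so $\mathcal S_k$ and $\mathbf V_k$ are self-dual. We show that $\mathbf V_k$ is finitely based by Lemma 4.3. Closure under $\mathrm H$ comes from a lifting lemma. We state it for the operations $\vee$ and $m$ only, with $m$ as in (2), because in Section 10 full meets will not be available.

**Lemma 8.1.** *Let $S$ be a lattice of finite length, $B'$ a subalgebra of $(S;\vee,m)$, $\pi:B'\to D$ a surjective homomorphism of $(\vee,m)$-algebras, and let $o',x_1',\dots,x_k',i'\in D$ be distinct elements such that, for $j\ne l$,*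
$$o'\vee x_j'=x_j',\quad x_j'\vee x_l'=i',\quad m(x_j',x_l',o')=o',\quad m(x_j',i',o')=x_j'.\tag{5}$$
*Then $S$ has an $M_k$-tuple with bottom $\hat o\in B'$ and top $\hat\imath\in B'$ such that $\pi(\hat o)=o'$ and $\pi(\hat\imath)=i'$.*

*Proof.* In $D$, the operation $\vee$ is a semilattice operation and $m$ satisfies the majority identities, as these hold in $S$. **The top.** Choose $w\in\pi^{-1}(o')$. Consider $\{x\in B':x\ge w,\ \pi(x)=i'\}$. It is nonempty: join any preimage of $i'$ with $w$, and note $o'\vee i'=o'\vee x_1'\vee x_2'=i'$. It is closed under the meet of $S$: for $x,y\ge w$ we have $x\wedge y=m(x,y,w)\in B'$, with image $m(i',i',o')=i'$. As $S$ has finite length, the set has a least element $\hat\imath$.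

**The other elements.** For $x'\in\{o',x_1',\dots,x_k'\}$ let $K_{x'}=\{x\in B':w\le x\le\hat\imath,\ \pi(x)=x'\}$. This is nonempty. Indeed $w\in K_{o'}$; and if $\pi(x)=x_j'$, then $x\vee w$ has image $x_j'$, and $(x\vee w)\wedge\hat\imath=m(x\vee w,\hat\imath,w)\in B'$ has image $m(x_j',i',o')=x_j'$. Also $K_{x'}$ is closed under joins, so it has a greatest element. Call these elements $\hat o$ and $\hat x_j$. They have distinct images, so they are distinct.

**The relations.** The element $\hat x_j\vee\hat x_l\in B'$ is $\ge w$, is $\le\hat\imath$ and has image $i'$, so it equals $\hat\imath$ by minimality. Since $\hat o\vee\hat x_j\in K_{x_j'}$, we get $\hat o\le\hat x_j$. Finally $\hat x_j\wedge\hat x_l=m(\hat x_j,\hat x_l,w)\in B'$ has image $m(x_j',x_l',o')=o'$ and lies in $[w,\hat\imath]$, so it is in $K_{o'}$ and $\le\hat o$; it is also $\ge\hat o$. So it equals $\hat o$. $\square$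

**Corollary 8.2.** *$\mathcal S_k$ is closed under $\mathrm H$. The SI members of $\mathbf V_k$ are in $\mathcal S_k$.*

*Proof.* Let $S\in\mathcal S_k$ and let $\theta$ be a congruence. A chain $c_0<\dots<c_4$ in $S/\theta$ lifts to a chain in $S$ (take representatives $y_j$ and replace $y_j$ by $y_0\vee\dots\vee y_j$), so $S/\theta$ has length $\le3$. An $M_k$-tuple in $S/\theta$ satisfies (5), since $m(x,y,o')=x\wedge y$ for $x,y\ge o'$. By Lemma 8.1 with $B'=S$, $D=S/\theta$, it lifts to an $M_k$-tuple of $S$ whose bottom and top map to the given ones. Comparability passes from $S$ to $S/\theta$. The second claim is Jónsson's Lemma: $\mathrm{HSP}_u(\mathcal S_k)=\mathcal S_k$. $\square$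

**Proposition 8.3.** *In every SI lattice $S$ of length $\le3$, $R_{66}(q,q')$ holds for all quotients $q,q'$. Hence $\mathbf V_k$ is finitely based.*

*Proof.* A two-element lattice has one quotient, so let $|S|\ge3$. Then $S$ has length $2$ or $3$.

**Step 1: $S$ has at least two coatoms and at least two atoms.** Suppose $c$ is the only coatom. Then $S={\downarrow}c\cup\{1\}$. The partition into ${\downarrow}c$ and $\{1\}$ is the kernel of a homomorphism to $2$. The relation identifying just $c$ and $1$ is also a congruence: joins of $c$ and of $1$ with any $x$ lie in $\{c,1\}$, and for $x\neq1$ we have $x\le c$, so $x\wedge c=x=x\wedge1$. Both congruences are $\neq\Delta$, and their intersection is $\Delta$, contradicting SI. The dual argument gives two atoms.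

**Step 2: prime quotients and edges.** A *prime quotient* is a pair $u\prec v$, meaning that $v$ covers $u$. It is of type A if it is $(0,p)$ with $p$ an atom, of type Z if it is $(c,1)$ with $c$ a coatom, and otherwise $0<u<v<1$. In this last case, as the length is $\le3$, $u=p$ is an atom and $v=c$ is a coatom; this is type M. Define edges between prime quotients. There is an *up-edge* $(x,y)\to(u,v)$ if for some $b$
$$(x\vee b)\wedge v=u\quad\text{and}\quad(y\vee b)\wedge v=v,$$
and a *down-edge* if for some $b$, $(x\wedge b)\vee u=u$ and $(y\wedge b)\vee u=v$. Each edge is realized by two elementary steps. Duality exchanges up-edges with down-edges and type A with type Z.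

**Step 3: membership in congruences gives directed paths.** Let $q_0,q^*$ be prime quotients with $q^*\in\mathrm{Cg}(q_0)$. We show there is a directed path from $q_0$ to $q^*$. As $q^*$ is prime, the chain in Fact 4.1 has one link, so there are steps $q_0=(x_0,y_0)\to\dots\to(x_n,y_n)=q^*$. Go backwards, starting with $(u,v)=q^*$. Suppose that $(u,v)$ is prime with $x_{s+1}\le u<v\le y_{s+1}$, and that $(x_{s+1},y_{s+1})=(x_s\vee a,y_s\vee a)$. Take a maximal chain $x_s=c_0\prec\dots\prec c_t=y_s$. The elements $(c_j\vee a\vee u)\wedge v$ lie in $[u,v]=\{u,v\}$ and increase with $j$. For $j=0$ we get $(x_{s+1}\vee u)\wedge v=u$, and for $j=t$ we get $(y_{s+1}\vee u)\wedge v=v$. So some prime quotient $(c_j,c_{j+1})$ inside $(x_s,y_s)$ has an up-edge to $(u,v)$, with $b=a\vee u$. If the step is a meet with $a$, use $(c_j\wedge a\wedge v)\vee u$ and get a down-edge with $b=a\wedge v$. At $s=0$ we arrive at a prime quotient inside $q_0$, which is $q_0$.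

**Step 4: edges between distinct quotients of type M can be avoided.** Let $(p,c)\to(p',c')$ be an up-edge via $b$ between quotients of type M. If $p\vee b=p$, then $b\le p\le c$ and $c'\le c\vee b=c$, so $c'=c$ and $p'=(p\vee b)\wedge c'=p$; the quotients are not distinct. Otherwise let $\kappa=p\vee b>p$. Since $\kappa\wedge c'=p'\neq c'$, we have $\kappa\ne1$ and $c'\not\le\kappa$. From $0<p<\kappa<1$ and the length, $\kappa$ is a coatom, and it differs from the coatom $c'$. As $c\vee b\ge p\vee b=\kappa$ and $c\vee b\ge c'$, we get $c\vee b=1$, and $c\vee\kappa=c\vee p\vee b=c\vee b=1$. So there is a path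
$$(p,c)\to(\kappa,1)\to(p',c'),$$
whose first edge is an up-edge with $b=\kappa$, since $(p\vee\kappa)\wedge1=\kappa$ and $(c\vee\kappa)\wedge1=1$, and whose second edge is a down-edge with $b=c'$, since $(\kappa\wedge c')\vee p'=p'$ and $(1\wedge c')\vee p'=c'$.

For a down-edge via $b$ we write out the dual. If $c\wedge b=c$, then $p\wedge b=p\le p'$, so $p=p'$ and $c'=(c\wedge b)\vee p'=c$. Otherwise $\alpha=c\wedge b<c$; as $\alpha\vee p'=c'\ne p'$, we have $\alpha\not\le p'$, so $\alpha\neq0$, and $\alpha$ is an atom different from $p'$. As $p\wedge b\le\alpha$ and $p\wedge b\le p'$, we get $p\wedge b=0$, and $p\wedge\alpha=p\wedge b=0$. So $(p,c)\to(0,\alpha)$ is a down-edge with $b=\alpha$, and $(0,\alpha)\to(p',c')$ is an up-edge with $b=p'$, since $(0\vee p')\wedge c'=p'$ and $(\alpha\vee p')\wedge c'=c'$.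

Let $G'$ be the directed graph with the edges between distinct type M quotients deleted. Reachability is unchanged.

**Step 5: shortest paths in $G'$ are short.** On a shortest path the vertices are distinct, and there is no edge of $G'$ from one vertex to another that is two or more positions later. Let $(0,p)$ and, at least two positions later, $(0,p')$ be on it. Then no coatom $c$ satisfies $p\not\le c$ and $p'\not\le c$; otherwise $(0\vee c)\wedge p'=0$ and $(p\vee c)\wedge p'=1\wedge p'=p'$ would give a direct up-edge. Suppose there were nine type A vertices. The first, third, fifth, seventh and ninth of them give five distinct atoms, pairwise at least two positions apart, so each coatom fails to be above at most one of the five. By Step 1 there are two distinct coatoms $c,c'$, and both are above at least three of these atoms, in particular above two of them, $p$ and $q$. Then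
$$0<p<p\vee q\le c\wedge c'<c<1,$$
contradicting length $\le3$. So there are at most $8$ vertices of type A. Dually there are at most $8$ of type Z: if an atom $a$ is below neither of the coatoms $c,c'$, then $(c\wedge a)\vee c'=c'$ and $(1\wedge a)\vee c'=1$ give a direct down-edge $(c,1)\to(c',1)$, and the rest of the argument dualizes. Type M vertices are never consecutive, so there are at most $17$ of them, at most $33$ vertices in all, at most $32$ edges, and at most $64$ elementary steps.

**Step 6: the bound.** The monolith of $S$ contains a quotient and hence a prime quotient $q^*$. Every quotient contains a prime quotient $q_0$, reached in $2$ steps, and $q^*\in\mathrm{Cg}(q_0)$. So every quotient reaches $q^*$ in at most $66$ steps, and after padding $R_{66}(q,q')$ holds for all $q,q'$.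

By Corollary 8.2, the class $\mathcal S_k$ is closed under $\mathrm H$ and $\mathrm S$ and is defined by one sentence. Lemma 4.3 with $N_0=66$ shows that $\mathbf V_k$ is finitely based. $\square$

## 9. Lattices $C_n$ built on a chain of $n$ lines

We know how to show that a class is not definable by one sentence: find lattices outside it with an ultraproduct inside. The lattices $C_n$ will contain two copies of $M_k$ at the ends of a chain of $n$ links. The links will force the two ends to be visible in one and the same member of $\mathcal S_k$, where comparability gives a contradiction. In an ultraproduct the ends are infinitely far apart, and there they can be placed in different factors.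

**The lines.** For $n\ge3$ take $n$ lines $l_1,\dots,l_n$, considered as sets of points, such that $l_i\cap l_{i+1}=\{t_i\}$, $l_i\cap l_j=\varnothing$ for $|i-j|\ge2$, the points $t_1,\dots,t_{n-1}$ are distinct, $l_1$ and $l_n$ have exactly $k$ points, and $l_2,\dots,l_{n-1}$ exactly $3$ points. Every point is on a line. Let $A_n=\{0,1\}\cup\{\text{points}\}\cup\{\text{lines}\}$, ordered by $0<\text{points}<\text{lines}<1$ and incidence. Two distinct lines share at most one point, so two distinct points are on at most one common line, and $A_n$ is a lattice, of length $3$.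

**The lattice $C_n$.** Let $X_n=\{1<\dots<n\}$ and let
$$U_n=\{(d,a):d\ne\varnothing\text{ an interval of }X_n,\ a\in A_n,\ a\le l_i\text{ for all }i\in d\},$$
with $(d,a)\le(d',a')$ if and only if $d\subseteq d'$ and $a\ge a'$. Let $C_n=U_n\cup\{0\}$ with a new least element $0$. We write $i$ for $\{i\}$ in first coordinates and $[i,j]$ for intervals. Explicitly, the elements of $U_n$ are the $(i,a)$ with $a\le l_i$, the $([i,i+1],a)$ with $a\in\{0,t_i\}$, and the $(d,0)$ with $|d|\ge3$. For $n=3$, $k=4$ this gives $6+5+6$ elements with one-element $d$, then $2+2$, then $1$, and with the zero $|C_3|=23$.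

$C_n$ is a lattice, with
$$(d,a)\vee(d',a')=(d\vee d',a\wedge a'),\qquad(d,a)\wedge(d',a')=\begin{cases}(d\cap d',a\vee a')&\text{if }d\cap d'\ne\varnothing,\\0&\text{otherwise,}\end{cases}\tag{6}$$
where $d\vee d'$ is the interval hull of $d\cup d'$. For joins we must see that $a\wedge a'\le l_s$ for all $s$ in the hull. This is clear if $s\in d\cup d'$. Otherwise $s$ lies strictly between some $i$ in one of $d,d'$ and some $j$ in the other, so $|i-j|\ge2$ and $a\wedge a'\le l_i\wedge l_j=0$. For meets, $a\vee a'\le l_i$ for $i\in d\cap d'$. That these elements are the least upper and greatest lower bounds is immediate from the order.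

Put $o_i=(i,l_i)$ and $\Phi_i=\{(i,a):a\le l_i\}$. By (6), $\Phi_i$ is a sublattice, dually isomorphic to the interval $[0,l_i]$ of $A_n$. So it is isomorphic to $M_3$, or to $M_k$ for $i=1,n$; it has bottom $o_i$ and top $(i,0)$, and it is simple. We say that a congruence *collapses* $\Phi_i$ if $\Phi_i$ lies in one class. As $\Phi_i$ is simple, this happens as soon as two of its elements are identified.

**Lemma 9.1.** *$C_n$ is SI.*

*Proof.* Let $\psi\ne\Delta$ be a congruence and let $x<y$, $x\mathrel\psi y$. We show that $\psi$ collapses $\Phi_1$; then $\mathrm{Cg}(o_1,(1,0))$ is the monolith.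

**Step 1: some $\Phi_j$ is collapsed.** If $x=(d,a)$, $y=(d,a')$ have the same first coordinate, pick $i\in d$. Meeting with $(i,0)$ gives $(i,a)\mathrel\psi(i,a')$ with $a\neq a'$, so $\Phi_i$ is collapsed. Otherwise let $y=(d',a')$ and pick $i\in d'$ not in the first coordinate of $x$ (any $i\in d'$ if $x=0$). Meeting with $o_i$ gives $0=x\wedge o_i\mathrel\psi y\wedge o_i=(i,a'\vee l_i)=o_i$. For any $j\neq i$, joining with $o_j$ and then meeting with $(j,0)$ gives $o_j\mathrel\psi(j,l_i\wedge l_j)\ne o_j$, so $\Phi_j$ is collapsed.

**Step 2: collapse spreads along the chain.** Let $\Phi_i$ be collapsed. From $(i,t_i)\mathrel\psi(i,0)$, joining with $o_{i+1}$ gives $([i,i+1],t_i)\mathrel\psi([i,i+1],0)$, and meeting with $(i+1,0)$ gives $(i+1,t_i)\mathrel\psi(i+1,0)$. So $\Phi_{i+1}$ is collapsed. With $t_{i-1}$ and $o_{i-1}$ in the same way, $\Phi_{i-1}$ is collapsed. So all $\Phi_j$ are collapsed, in particular $\Phi_1$. $\square$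

## 10. The ends of $C_n$ must be seen together: $C_n\notin\mathbf{Csub}(\mathbf V_k)$

**Proposition 10.1.** *$C_n\notin\mathbf{Csub}(\mathbf V_k)$ for all $n\ge3$.*

*Proof.* Suppose $C_n\in\mathbf{Csub}(\mathbf V_k)$. By Lemma 9.1 and (4), $C_n\cong B/\theta$ for some $B\le\mathrm{Int}(L)$, $L\in\mathbf V_k$.

**Step 1: the zero of $C_n$ comes from $\varnothing$ alone.** First, $C_n\notin\mathbf V_k$; otherwise $C_n\in\mathcal S_k$ by Corollary 8.2, but $0<(1,l_1)<(1,t_1)<(1,0)<([1,2],0)$ is a chain of length $4$. Note that $L^d\times L\in\mathbf V_k$ by self-duality. If $\varnothing\notin B$, all meets in $B$ are nonempty, so $B\le L^d\times L$ and $C_n\in\mathbf V_k$, impossible. If some $a\neq\varnothing$ is in $\varnothing/\theta$, then $x\mathrel\theta x\vee a$ for all $x\in B$, so $B/\theta$ is an image of $\{x\in B:x\ge a\}\le L^d\times L$, impossible again. So $\varnothing\in B$ and $\varnothing/\theta=\{\varnothing\}$.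

**Step 2: pass to $\vee$ and $m$.** Let $U_B=B\setminus\{\varnothing\}$. It is not a sublattice of $L^d\times L$, since meets may be empty. But by Lemma 3.2 it is closed under $m$, and the partial meets in $m(x,y,z)$ are nonempty too, so $U_B$ is a subalgebra of $(L^d\times L;\vee,m)$. By Step 1, $(U_n;\vee,m)\cong(U_B;\vee,m)/\theta$; in particular $U_n$ is closed under $m$. The lattice $L^d\times L$ is a subdirect product of SI members of $\mathbf V_k$, which are in $\mathcal S_k$. So
$$(U_n;\vee,m)\in\mathbf W^\sharp:=\mathrm{HSP}\{(S;\vee,m):S\in\mathcal S_k\}.$$
The variety $\mathbf W^\sharp$ is congruence-distributive, since $m$ is a majority operation.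

**Step 3: a single factor that sees $\Phi_1$.** By Birkhoff there is a surjective homomorphism $\varphi:U_n\to D$ of $(\vee,m)$-algebras onto an SI algebra with $\varphi(o_1)\ne\varphi(1,0)$. Since $D\in\mathbf W^\sharp$ and $\mathrm P_u(\mathcal S_k)\subseteq\mathcal S_k$, Jónsson's Lemma provides $S\in\mathcal S_k$, a subalgebra $B'$ of $(S;\vee,m)$ and a surjective homomorphism $\pi:B'\to D$.

**Step 4: the same factor sees every $\Phi_i$.** On $\Phi_i$ we have $x\wedge y=m(x,y,o_i)$, so the kernel of $\varphi$ restricts to a lattice congruence of the simple lattice $\Phi_i$, and $\varphi$ is injective or constant on $\Phi_i$. It is injective on $\Phi_1$. Suppose $\varphi$ is constant on $\Phi_{i+1}$. From $\varphi(i+1,t_i)=\varphi(i+1,0)$, joining with $o_i$ gives $\varphi([i,i+1],t_i)=\varphi([i,i+1],0)$. Both elements are $\ge o_i$, as is $(i,0)$, so meeting with $(i,0)$ is the operation $m(\,\cdot\,,(i,0),o_i)$, and we get $\varphi(i,t_i)=\varphi(i,0)$. So $\varphi$ is constant on $\Phi_i$. Hence injectivity passes from $\Phi_i$ to $\Phi_{i+1}$, and $\varphi$ is injective on all $\Phi_i$.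

**Step 5: lift both ends into $S$.** Let $e\in\{1,n\}$. Put $o'=\varphi(o_e)$, let $x_1',\dots,x_k'$ be the images of the elements $(e,x)$ with $x$ a point of $l_e$, and put $i'=\varphi(e,0)$. These are distinct by Step 4, and (5) holds because it holds for the preimages in $\Phi_e\cong M_k$, where $m(x,y,o_e)=x\wedge y$. Lemma 8.1 yields $M_k$-tuples of $S$ with bottoms $\hat o_1,\hat o_n\in B'$ and $\pi(\hat o_1)=\varphi(o_1)$, $\pi(\hat o_n)=\varphi(o_n)$.

**Step 6: comparability gives a contradiction.** As $S\in\mathcal S_k$, $\hat o_1$ and $\hat o_n$ are comparable. If $\hat o_1\le\hat o_n$, then, as $l_1\wedge l_n=0$,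
$$\varphi(o_n)=\pi(\hat o_1\vee\hat o_n)=\varphi(o_1)\vee\varphi(o_n)=\varphi(o_1\vee o_n)=\varphi([1,n],0).$$
Since $o_n\le(n,0)\le([1,n],0)$ and $\varphi$ preserves $\vee$, hence order, $\varphi(o_n)=\varphi(n,0)$. This contradicts injectivity on $\Phi_n$. If $\hat o_n\le\hat o_1$, in the same way $\varphi(o_1)=\varphi([1,n],0)$ and $o_1\le(1,0)\le([1,n],0)$ give $\varphi(o_1)=\varphi(1,0)$, a contradiction. $\square$

## 11. Galaxies: an ultraproduct of the $C_n$ lies in $\mathbf{Csub}(\mathbf V_k)$

**Proposition 11.1.** *Every nonprincipal ultraproduct $C$ of the lattices $C_n$ $(n\ge3)$ is in $\mathbf{Csub}(\mathbf V_k)$.*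

*Proof.* **Step 1: describe $C$.** Let $(X,A,i\mapsto l_i)$ be the corresponding ultraproduct of the two-sorted structures $(X_n,A_n,i\mapsto l_i)$. An element of $U_n$ is a triple $(i,j,a)$ with $i\le j$ and $a\le l_s$ for all $s\in[i,j]$. So by Łoś, $C=U\cup\{0\}$ is built from $(X,A,l)$ as $C_n$ was, with $d$ ranging over the intervals $[i,j]$, $i\le j$ in $X$, and (6) holds. Also by Łoś:

* $X$ is a chain with a first element $1$ and a last element $\omega$; every element except $\omega$ has an immediate successor, written $i+1$, and every element except $1$ has an immediate predecessor;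
* $A$ consists of $0$, $1$, points and lines, the lines being the $l_i$ ($i\in X$), distinct for distinct $i$; it is a lattice of length $3$ ordered by $0<\text{points}<\text{lines}<1$ and incidence;
* each point is on exactly one line, or on exactly two lines, of the form $l_i,l_{i+1}$; lines with distinct nonconsecutive indices are disjoint;
* $l_1$ and $l_\omega$ have exactly $k$ points, all other lines exactly $3$.

Call $i,j\in X$ equivalent if finitely many successor steps lead from one to the other. The classes are called *galaxies*. For instance, the galaxy of $1$ is $\{1,2,3,\dots\}$. For each natural number $r$, the last element of $X_n$ is more than $r$ steps from the first for all but finitely many $n$. As the ultrafilter is nonprincipal, $1$ and $\omega$ are in different galaxies.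

**Step 2: one lattice in $\mathcal S_k$ for each galaxy.** For a galaxy $G$ let $A_G$ consist of $0,1$, the lines $l_i$ ($i\in G$) and their points. The lines through a point have equal or consecutive indices, so no point lies on lines from two galaxies. Hence every $a\in A\setminus\{0,1\}$ lies in $A_G$ for exactly one $G$, which we call the galaxy of $a$, and
$$\text{if }0\ne b\le a\neq1,\text{ then }b\text{ and }a\text{ have the same galaxy.}\tag{7}$$
So $A_G$ is a sublattice of $A$: a nonzero meet of two lines of $G$ is a point of $A_G$, and if two points of $A_G$ are on a common line, that line has the same galaxy, by (7); the other joins and meets are clear.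

*$A_G\in\mathcal S_k$.* The length is $\le3$. The elements of an $M_k$-tuple lie strictly between its bottom and its top. If the bottom were a point, they would be $k\ge4$ lines through that point, but there are at most $2$. Lines and $1$ are impossible bottoms. So all bottoms are $0$. A top is $1$ or a line with at least $k$ points. Since $k\ge4$, only $l_1$ and $l_\omega$ have that many points, and they are in different galaxies, so $A_G$ contains at most one such line. So any two tops are comparable.

**Step 3: read off the galaxies.** For $(d,a)\in U$ we have $a\ne1$. Put $h_G(d,a)=a$ if $a\in A_G$, and $h_G(d,a)=0$ otherwise. We claim that $h_G$ turns joins of $U$ into meets of $A_G$ and nonzero meets of $U$ into joins of $A_G$. As $h_G$ depends only on $a$, we write $h_G(a)$.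

*Joins.* We need $h_G(a\wedge a')=h_G(a)\wedge h_G(a')$. If $a,a'\in A_G$, this is clear as $A_G$ is a sublattice, and if $a$ or $a'$ is $0$, both sides are $0$. Otherwise $a,a'$ are nonzero and at least one of them, say $a'$, is not in $A_G$. The right side is $0$. By (7), $a\wedge a'$ is $0$ or has the galaxy of $a'$, so the left side is $0$.

*Nonzero meets.* If $i\in d\cap d'$, then $a,a',a\vee a'\le l_i$. By (7), on $\{b:b\le l_i\}$ the map $h_G$ is the identity if $i\in G$ and constantly $0$ if $i\notin G$. So $h_G(a\vee a')=h_G(a)\vee h_G(a')$.

**Step 4: the embedding.** Put $\overline A=\prod_GA_G$, the product over all galaxies, and $h=(h_G)_G:U\to\overline A^{\,d}$. By Step 3, $h$ preserves joins and nonzero meets as a map into the dual $\overline A^{\,d}$. Let $\bot$ be the least element of $\overline A^{\,d}$. Map $C$ into $\mathrm{Int}(X\times\overline A^{\,d})$ by $0\mapsto\varnothing$ and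
$$([i,j],a)\mapsto\bigl[(i,\bot),\,(j,h([i,j],a))\bigr].$$
By (3) and (6), joins are preserved: the first coordinates give $\min(i,i')$ and $\max(j,j')$, and $h$ takes care of the rest. Nonzero meets are preserved in the same way, with $\max(i,i')\le\min(j,j')$. If $[i,j]\cap[i',j']=\varnothing$, then $\max(i,i')>\min(j,j')$, and the intersection of the images is empty. The map is injective: the image gives $i$, $j$ and $h$; if $h$ is $0_{A_G}$ in all coordinates, then $a=0$, and otherwise $a$ is its only nonzero coordinate.

**Step 5: the lattice $X\times\overline A^{\,d}$ is in $\mathbf V_k$.** The chain $X$ is distributive, and $2\in\mathcal S_k$, so $X\in\mathbf D\subseteq\mathbf V_k$. By Step 2, $\overline A\in\mathbf V_k$, and $\overline A^{\,d}\in\mathbf V_k$ by self-duality. So $C$ embeds into $\mathrm{Int}(X\times\overline A^{\,d})\in\mathbf{Csub}(\mathbf V_k)$. $\square$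

Note that the whole lattice $A$ would not have served in place of $\overline A$: $l_1$ and $l_\omega$ are tops of $M_k$-tuples of $A$, and they are incomparable.

**Corollary 11.2.** *$\mathbf{Csub}(\mathbf V_k)$ is not definable by a single first-order sentence; in particular it is not finitely based.*

*Proof.* Suppose a sentence defines $\mathbf{Csub}(\mathbf V_k)$. By Proposition 10.1 its negation holds in every $C_n$, hence by Łoś in a nonprincipal ultraproduct $C$, contradicting Proposition 11.1. A finite set of identities, together with the lattice axioms, amounts to one sentence. $\square$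

As $\mathbf V_k$ is self-dual, finitely based (Proposition 8.3) and generated by lattices of length $\le3$, only the chain $\mathbf V_4\subsetneq\mathbf V_5\subsetneq\cdots$ remains to be established.

## 12. Two disjoint lines separate $\mathbf V_k$ from $\mathbf V_{k+1}$

**Inclusion.** Let $S\in\mathcal S_k$. Any $k$ elements of an $M_{k+1}$-tuple form an $M_k$-tuple with the same bottom and top, so the comparability condition for $M_{k+1}$-tuples follows from that for $M_k$-tuples. Hence $\mathcal S_k\subseteq\mathcal S_{k+1}$ and $\mathbf V_k\subseteq\mathbf V_{k+1}$.

**Strictness.** Consider the lattice $E_k$ of Section 8, with two disjoint lines $l,l'$ of $k$ points each. Its length is $3$. As each point is on only one line, the bottom of an $M_{k+1}$-tuple of $E_k$ is $0$. As lines have only $k$ points, its top is $1$. So $E_k\in\mathcal S_{k+1}\subseteq\mathbf V_{k+1}$. We saw in Section 8 that $E_k\notin\mathcal S_k$. If $E_k$ is simple, hence SI, then $E_k\in\mathbf V_k$ would imply $E_k\in\mathcal S_k$ by Corollary 8.2; so $E_k\notin\mathbf V_k$.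

**$E_k$ is simple.** Let $\psi\ne\Delta$ be a congruence. It contains a prime quotient. If this is a line with $1$, say $(l,1)$, then meeting with a point $p'$ of $l'$ gives $0\mathrel\psi p'$. If it is a point with its line, then, as the interval below the line is isomorphic to $M_k$ and simple, $0$ is again identified with a point. So in all cases $0\mathrel\psi p$ for some point $p$, say on $l$. Joining with $l'$ gives $l'\mathrel\psi1$, and meeting with a point $x$ of $l$ gives $0\mathrel\psi x$. So all points of $l$, and hence $l$, are identified with $0$. Now let $x'\neq y'$ be points of $l'$. Joining $0\mathrel\psi l$ with $x'$ gives $x'\mathrel\psi1$, and meeting with $y'$ gives $0\mathrel\psi y'$. So all points of $l'$, hence $l'$, hence $1=l\vee l'$, are identified with $0$, and $\psi$ is the full relation.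

Therefore $\mathbf V_4\subsetneq\mathbf V_5\subsetneq\cdots$, which completes the proof of Theorem B. $\blacksquare$
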